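\title{Auslander's depth inequality for syzygies of $(n+1)$-Tor-rigid modules}

\begin{abstract}
Let $R$ be a commutative Noetherian local ring, $\mathfrak a$ an ideal, and $M\neq 0$ the $n$-th syzygy of an $(n+1)$-Tor-rigid module. Celikbas, Le and Matsui asked whether $\operatorname{depth}(\mathfrak a,M)\le \operatorname{depth}(\mathfrak a,R)+n$; for $n=0$ this is an inequality of Auslander. We prove the inequality for $n=1$, and for all $n$ under a vanishing hypothesis on local cohomology. We show that it fails for every $n\ge 2$, and that $\operatorname{depth}(\mathfrak a,M)-\operatorname{depth}(\mathfrak a,R)$ can then be arbitrarily large. The counterexamples are fiber products of three complete local rings, and their rigidity comes from an endomorphism of the maximal ideal that is not multiplication by an element of the ring.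
\end{abstract}

\section{Introduction}

Throughout, $R$ is a commutative Noetherian local ring with maximal ideal $\mathfrak m$ and residue field $k$. Modules are finitely generated; local cohomology modules are the only exception.

For an ideal $\mathfrak a$ and an $R$-module $M$, the \emph{$\mathfrak a$-depth} $\operatorname{depth}(\mathfrak a,M)$ is the common length of the maximal $M$-regular sequences contained in $\mathfrak a$; equivalently,
\[
\operatorname{depth}(\mathfrak a,M)=\inf\{i:\operatorname{Ext}^i_R(R/\mathfrak a,M)\neq 0\}.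
\]
It is $\infty$ if $\mathfrak aM=M$. We write $\Omega^nN$ for the $n$-th syzygy of $N$ in a minimal free resolution, with $\Omega^0N=N$. For $n\ge 1$, a module $N$ is \emph{$n$-Tor-rigid} if for every module $X$ and every $t\ge 0$
\[
\operatorname{Tor}^R_{t+1}(N,X)=\dots=\operatorname{Tor}^R_{t+n}(N,X)=0
\quad\Longrightarrow\quad
\operatorname{Tor}^R_i(N,X)=0\ \text{ for all } i\ge t+1 .
\]
Thus $n$ bounds the length of a gap in the sequence of Tor modules: a gap of length $n$ never closes. The condition weakens as $n$ grows, and \emph{Tor-rigid} means $1$-Tor-rigid. Rigidity restricts depth.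

\begin{theorem}[Auslander]\label{thm:auslander}
If $M$ is a nonzero Tor-rigid $R$-module and $\mathfrak a$ is an ideal of $R$, then $\operatorname{depth}(\mathfrak a,M)\le\operatorname{depth}(\mathfrak a,R)$.
\end{theorem}

Two examples show what to expect when the hypothesis is dropped or weakened.

\begin{example}\label{ex:norigid}
Let $R=k[[x,y_1,\dots,y_d]]/(x^2,xy_1,\dots,xy_d)$ with $d\ge1$. Then $x\mathfrak m=0$, so $\operatorname{depth}(\mathfrak m,R)=0$. Since $R=k[[y_1,\dots,y_d]]\oplus kx$, we have $0:_Ry_1=xR$, so $\Omega^1(R/y_1R)=y_1R\cong R/xR=k[[y_1,\dots,y_d]]$ has depth $d$. Without rigidity, even the depth of a syzygy is not bounded in terms of the depth of the ring.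
\end{example}

\begin{example}\label{ex:node}
Let $R=k[[x,y]]/(xy)$ and $N=R/xR$. The minimal resolution $\cdots\to R\xrightarrow{x}R\xrightarrow{y}R\xrightarrow{x}R$ of $N$ has period $2$, so $\operatorname{Tor}_{i+2}(N,X)\cong\operatorname{Tor}_i(N,X)$ for $i\ge1$, and $N$ is $2$-Tor-rigid. Take $\mathfrak a=xR$ and $M=\Omega^1N=xR\cong R/yR=k[[x]]$. Then $\operatorname{depth}(\mathfrak a,R)=0$ because $\mathfrak ay=0$, while $\operatorname{depth}(\mathfrak a,M)=1$.
\end{example}

If $N$ is Tor-rigid, then so is $\Omega^nN$, and Theorem~\ref{thm:auslander} applies to $\Omega^nN$ with no loss. In Example~\ref{ex:node}, weakening rigidity by one step costs one unit of depth. The following question, posed in \cite{CLM}, asks whether $n$ steps cost at most $n$ units, once one passes to the $n$-th syzygy.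

\begin{quote}
\textbf{Question.} Let $n\ge0$, let $N$ be an $(n+1)$-Tor-rigid $R$-module with $M=\Omega^nN\neq0$, and let $\mathfrak a$ be an ideal of $R$. Is $\operatorname{depth}(\mathfrak a,M)\le\operatorname{depth}(\mathfrak a,R)+n$?
\end{quote}

For $n=0$ this is Theorem~\ref{thm:auslander}, and the inequality is known when $R$ is a complete intersection of codimension $c$ and $n=c$. A count also suggests a positive answer. Suppose that $\operatorname{depth}(\mathfrak a,R)=0$ and $\operatorname{depth}(\mathfrak a,M)\ge n+1$, so that the local cohomology $H^i_{\mathfrak a}(M)$ vanishes for $0\le i\le n$. Moving back from $M$ to $N$ along the sequences $0\to\Omega^{j+1}N\to F_j\to\Omega^jN\to0$, one expects to lose one degree of vanishing at each of the $n$ steps, so that some information survives for each of the $n+1$ modules $N,\Omega^1N,\dots,\Omega^nN$. Each of them then yields one vanishing Tor against a suitable cyclic module: $n+1$ in all, which is the number that rigidity needs to produce a contradiction. This argument is correct provided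 the free modules $F_j$ do not interfere.

\begin{theorem}\label{thm:positive}
Let $N$ be $(n+1)$-Tor-rigid with $M=\Omega^nN\ne0$, let $\mathfrak a$ be a proper ideal, and let $g=\operatorname{depth}(\mathfrak a,R)$. Suppose that $\mathfrak a$ contains a sequence $\mathbf x$ of length $g$, regular on $R$ and on $N$, with $H^i_{\mathfrak a}(R/\mathbf xR)=0$ for $1\le i\le n-1$. Then $\operatorname{depth}(\mathfrak a,M)\le g+n$.
\end{theorem}

For $n\ge2$ the free modules can interfere, and then no bound survives.

\begin{theorem}\label{thm:counter}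
Let $k$ be a field, $n\ge2$ and $d\ge0$. There are a complete local ring $R$, an ideal $\mathfrak a$ with $\operatorname{depth}(\mathfrak a,R)=0$, and an $R$-module $N$ such that:
\begin{enumerate}
\item[(i)] if $\operatorname{Tor}_{t+1}(N,X)=\dots=\operatorname{Tor}_{t+n+1}(N,X)=0$, then $\Omega^tX$ is free; in particular $N$ is $(n+1)$-Tor-rigid;
\item[(ii)] $M=\Omega^nN\neq0$ and $\operatorname{depth}(\mathfrak a,M)=2(n-2)+d$.
\end{enumerate}
Moreover, for every $0\le l\le n-2$ there is an ideal $\mathfrak a_l$ of the same ring $R$ with $\operatorname{depth}(\mathfrak a_l,R)=l$ and $\operatorname{depth}(\mathfrak a_l,M)=2(n-2)+d$.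
\end{theorem}

For $d\ge3$ we get $\operatorname{depth}(\mathfrak a,M)\ge n+1>\operatorname{depth}(\mathfrak a,R)+n$, and for fixed $n$ the difference of the two depths grows with $d$.

\begin{corollary}\label{cor:answer}
For $n\le1$ the Question has a positive answer, for all $R$, $\mathfrak a$ and $N$. For each $n\ge2$ the inequality is false in general.
\end{corollary}

Example~\ref{ex:node} shows that the bound for $n=1$ is attained. After recalling standard facts in Section~\ref{sec:facts}, we prove Theorem~\ref{thm:positive} in Section~\ref{sec:positive}; it tells us what a counterexample must look like. Rigidity is a condition on all modules $X$, so a counterexample needs a device to verify it. This is the freeness test of Section~\ref{sec:test}. With it the case $n=2$ takes a few lines (Section~\ref{sec:two}). Sections~\ref{sec:construction} and~\ref{sec:rigid} treat all $n\ge2$.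

\section{Standard facts}\label{sec:facts}

Sequences may be empty, and the zero module is free. A sequence $\mathbf s=s_1,\dots,s_l$ in $\mathfrak m$ is regular on $X\neq0$ if each $s_i$ is a nonzerodivisor on $X/(s_1,\dots,s_{i-1})X$.

\begin{enumerate}
\item[(F1)] \emph{Syzygies.} If $F_\bullet$ is a minimal free resolution of $N$, then $\Omega^jN=\operatorname{coker}(F_{j+1}\to F_j)$, and there are exact sequences $0\to\Omega^{j+1}N\to F_j\to\Omega^jN\to0$. Syzygies commute with finite direct sums, and $\operatorname{Tor}_{i+j}(N,X)\cong\operatorname{Tor}_i(\Omega^jN,X)\cong\operatorname{Tor}_i(N,\Omega^jX)$ for $i\ge1$. If $0\to M\to G_{n-1}\to\dots\to G_0\to N\to0$ is exact, the $G_j$ are free, the maps between them have entries in $\mathfrak m$, and $M\subseteq\mathfrak mG_{n-1}$, then $G_\bullet$ is the beginning of a minimal resolution and $M\cong\Omega^nN$.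
\item[(F2)] \emph{The first Tor.} If $0\to K\to F\to X\to0$ is exact with $F$ free, then $\operatorname{Tor}_1(Y,X)=\ker(Y\otimes K\to Y\otimes F)$. A module $X$ is free if and only if $\operatorname{Tor}_1(k,X)=0$.
\item[(F3)] \emph{Koszul complexes.} For a sequence $\mathbf s$ in $\mathfrak m$ and $X\ne0$, the sequence $\mathbf s$ is $X$-regular if and only if $H_1(\mathbf s;X)=0$, and then $H_i(\mathbf s;X)=0$ for all $i\ge1$ \cite[Theorem~16.5]{Mat}. If $\mathbf s$ is $R$-regular of length $l$, the Koszul complex resolves $R/\mathbf sR$, so $\operatorname{pd}R/\mathbf sR=l$ and $H_i(\mathbf s;X)=\operatorname{Tor}_i(R/\mathbf sR,X)$. The cochain complex $K^\bullet(\mathbf s;R)$, the tensor product of the complexes $R\xrightarrow{s_i}R$ in degrees $0,1$, then has cohomology only in degree $l$.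
\item[(F4)] \emph{Reduction modulo a regular sequence.} Let $\mathbf s$ be regular on $R$ and on $Y$, and put $\bar R=R/\mathbf sR$, $\bar Y=Y/\mathbf sY$. By (F3), $\operatorname{Tor}^R_i(\bar R,Y)=0$ for $i\ge1$, so a minimal free resolution of $Y$ tensored with $\bar R$ is a minimal free resolution of $\bar Y$ over $\bar R$. Hence $\Omega^j_{\bar R}\bar Y\cong\Omega^j_RY\otimes\bar R$, and $\operatorname{Tor}^{\bar R}_i(\bar Y,Z)\cong\operatorname{Tor}^R_i(Y,Z)$ for every $\bar R$-module $Z$.
\item[(F5)] \emph{Depth.} Let $\mathfrak a$ be proper and $X,Y\neq0$. Then $\operatorname{depth}(\mathfrak a,X)=0$ if and only if $\mathfrak a$ kills a nonzero element of $X$. If $\mathbf x\subseteq\mathfrak a$ is $X$-regular of length $g$, then $\operatorname{depth}(\mathfrak a,X/\mathbf xX)=\operatorname{depth}(\mathfrak a,X)-g$. A sequence is regular on $X\oplus Y$ if and only if it is regular on both, and the depth of $X\oplus Y$ is the minimum of the two depths. If $X$ is a module over a quotient $A$ of $R$, then $\operatorname{depth}_R(\mathfrak a,X)=\operatorname{depth}_A(\mathfrak aA,X)$.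
\item[(F6)] \emph{Local cohomology.} Let $\Gamma_{\mathfrak a}(Y)=\bigcup_r(0:_Y\mathfrak a^r)$, with right derived functors $H^i_{\mathfrak a}$. Then $\operatorname{depth}(\mathfrak a,Y)=\inf\{i:H^i_{\mathfrak a}(Y)\ne0\}$. If $\mathfrak aY=0$, then $H^i_{\mathfrak a}(Y)=0$ for $i\ge1$. For a module over a quotient $A$ of $R$ we have $H^i_{\mathfrak a}=H^i_{\mathfrak aA}$. Finally $\Gamma_{\mathfrak a}(Y/\Gamma_{\mathfrak a}(Y))=0$, so no associated prime of $Y/\Gamma_{\mathfrak a}(Y)$ contains $\mathfrak a$.
\item[(F7)] \emph{Tensor products of cochain complexes.} If $E\to E'$ is a quasi-isomorphism of cochain complexes in degrees $\ge0$ and $D$ is a complex of free modules in degrees $\ge0$, then $E\otimes D\to E'\otimes D$ is a quasi-isomorphism: its cone is the total complex of a double complex with exact rows and finite diagonals.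
\end{enumerate}

\section{The inequality under a local cohomology hypothesis}\label{sec:positive}

To contradict rigidity we need a module $X$ with $\operatorname{Tor}_i(N,X)=0$ for $1\le i\le n+1$ and $\operatorname{Tor}_{n+2}(N,X)\ne0$. When $\operatorname{depth}(\mathfrak a,R)=0$, the ideal $J=\Gamma_{\mathfrak a}(R)$ is nonzero, and it kills every module of positive $\mathfrak a$-depth. We take $X=R/fR$ with $0:_Rf=J$, so that $J$ appears as the second syzygy of $X$.

\begin{proof}[Proof of Theorem~\ref{thm:positive}]
Suppose that $\operatorname{depth}(\mathfrak a,M)\ge g+n+1$.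

\emph{Reduction to $g=0$.} Let $\bar R=R/\mathbf xR$, $\bar N=N/\mathbf xN$ and $\bar M=M/\mathbf xM$. Since $\mathbf x$ is regular on $R$ and on $N$, (F4) shows that $\bar M=\Omega^n_{\bar R}\bar N$, which is nonzero by Nakayama's lemma, and that $\operatorname{Tor}_i^{\bar R}(\bar N,X)\cong\operatorname{Tor}_i^R(N,X)$ for $\bar R$-modules $X$; so $\bar N$ is $(n+1)$-Tor-rigid over $\bar R$. Next, $H_1(\mathbf x;M)=\operatorname{Tor}^R_{n+1}(\bar R,N)=H_{n+1}(\mathbf x;N)=0$, so $\mathbf x$ is $M$-regular. By (F5), $\operatorname{depth}(\mathfrak a\bar R,\bar R)=0$ and $\operatorname{depth}(\mathfrak a\bar R,\bar M)\ge n+1$. Replacing $R$ by $\bar R$, we may assume that $g=0$, that $H^i_{\mathfrak a}(M)=0$ for $0\le i\le n$, and that $H^i_{\mathfrak a}(R)=0$ for $1\le i\le n-1$.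

Put $N_j=\Omega^jN$, with exact sequences $0\to N_{j+1}\to F_j\to N_j\to0$ and $N_n=M$, and put $J=\Gamma_{\mathfrak a}(R)\ne0$.

\emph{Step 1: $H^i_{\mathfrak a}(N_j)=0$ for $1\le i\le j\le n$.} We use descending induction on $j$; the case $j=n$ is our assumption on $M$. For $1\le i\le j\le n-1$ consider the exact sequence $H^i_{\mathfrak a}(F_j)\to H^i_{\mathfrak a}(N_j)\to H^{i+1}_{\mathfrak a}(N_{j+1})$. The left term vanishes by the hypothesis on $R$, which is used only here, and the right term vanishes by induction, since $i+1\le j+1$.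

\emph{Step 2: $\Gamma_{\mathfrak a}(N_j)=JN_j$ for $0\le j\le n$.} For $j=n$ we have $JM\subseteq\Gamma_{\mathfrak a}(M)=0$. For $j<n$, Step~1 gives $H^1_{\mathfrak a}(N_{j+1})=0$, so $\Gamma_{\mathfrak a}(F_j)=JF_j$ maps onto $\Gamma_{\mathfrak a}(N_j)$, and its image is $JN_j$.

\emph{Step 3: the test module.} Choose $r$ with $\mathfrak a^rJ=0$. By (F6), none of the finitely many associated primes of $R/J$ and of the modules $N_j/\Gamma_{\mathfrak a}(N_j)$, $0\le j\le n$, contains $\mathfrak a^r$. By prime avoidance there is $f\in\mathfrak a^r$ that is a nonzerodivisor on all these modules. Then $fJ=0$ and $0:_Rf\subseteq J$, so $0:_Rf=J$ and $fR\cong R/J$; also $0:_{N_j}f\subseteq\Gamma_{\mathfrak a}(N_j)$. Under $fR\otimes N_j\cong N_j/JN_j$, the map $fR\otimes N_j\to N_j$ becomes multiplication by $f$. So (F1), (F2) and Step~2 give, for $0\le j\le n$,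
\[
\operatorname{Tor}_{j+1}(N,R/fR)\cong\operatorname{Tor}_1(N_j,R/fR)\cong(0:_{N_j}f)/JN_j\subseteq\Gamma_{\mathfrak a}(N_j)/JN_j=0 .
\]
These are $n+1$ consecutive vanishing Tor modules, so rigidity gives $\operatorname{Tor}_{n+2}(N,R/fR)=0$. On the other hand,
\[
\operatorname{Tor}_{n+2}(N,R/fR)\cong\operatorname{Tor}_2(M,R/fR)\cong\operatorname{Tor}_1(M,R/J)=\ker(M\otimes J\to M)=M\otimes J,
\]
the last equality because $JM=0$. Since $M$ and $J$ are nonzero and finitely generated over a local ring, $M\otimes J$ surjects onto $(M/\mathfrak mM)\otimes_k(J/\mathfrak mJ)\neq0$. This is a contradiction.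
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:answer}]
The case $n=0$ is Theorem~\ref{thm:auslander}, and the case $n\ge2$ follows from Theorem~\ref{thm:counter} with $d\ge3$. Let $n=1$. If $\mathfrak a=R$, both sides are $\infty$. Let $\mathfrak a$ be proper, $g=\operatorname{depth}(\mathfrak a,R)$, and suppose that $\operatorname{depth}(\mathfrak a,M)\ge g+2$. The cohomological hypothesis of Theorem~\ref{thm:positive} is empty, so it remains to find $\mathbf x$. The sequence $0\to M\to F\to N\to0$ gives exact sequences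
\[
\operatorname{Ext}^i(R/\mathfrak a,F)\to\operatorname{Ext}^i(R/\mathfrak a,N)\to\operatorname{Ext}^{i+1}(R/\mathfrak a,M),
\]
whose outer terms vanish for $i<g$. Hence $\operatorname{depth}(\mathfrak a,R\oplus N)\ge g$, and by (F5) $\mathfrak a$ contains a sequence of length $g$ that is regular on $R$ and on $N$. Theorem~\ref{thm:positive} gives $\operatorname{depth}(\mathfrak a,M)\le g+1$, a contradiction.
\end{proof}

\begin{remark}
The same argument recovers Theorem~\ref{thm:auslander}: for $n=0$ we have $N=M$, so $\operatorname{depth}(\mathfrak a,M)\ge g+1$ gives $\operatorname{depth}(\mathfrak a,R\oplus N)\ge g$ at once, and Theorem~\ref{thm:positive} yields $\operatorname{depth}(\mathfrak a,M)\le g$.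
\end{remark}

\section{A test for freeness}\label{sec:test}

The modules in Theorem~\ref{thm:counter} are rigid for a strong reason: the vanishing of a few Tor modules forces the other argument to be free. The following lemma is the source of this property.

\begin{lemma}\label{lem:free}
Let $g_1,\dots,g_c\in\mathfrak m$ be not all zero, $\underline g=(g_1,\dots,g_c)\in R^c$, $L=R^c/R\underline g$ and $M=0:_R(g_1,\dots,g_c)\subseteq\mathfrak m$. Suppose that there are $\tau\in\operatorname{Hom}_R(\mathfrak m,\mathfrak m)$ and $z\in M$ such that $zM=0$ and the classes of $z$ and $\tau(z)$ in $M/\mathfrak mM$ are linearly independent over $k$. If $\operatorname{Tor}_1(L,X)=\operatorname{Tor}_3(L,X)=0$, then $X$ is free.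
\end{lemma}

The hypothesis makes sense: $\tau(z)\in M$, because $g_i\tau(z)=\tau(g_iz)=0$. The proof has two moves. With $K$ the first syzygy of $X$, the vanishing of $\operatorname{Tor}_1$ makes $K$ stable under $\tau$ up to an error that $z$ kills. This produces a relation $\tau(z)\kappa=z\kappa'$ for each $\kappa\in K$, and the vanishing of $\operatorname{Tor}_3$ lifts it to $M\otimes K$, where independence forces $\kappa\in\mathfrak mK$.

\begin{proof}
Let $0\to K\to F\to X\to0$ be exact with $F$ free on $\epsilon_1,\dots,\epsilon_p$ and $K\subseteq\mathfrak mF$. Extend $\tau$ componentwise to $\tau\colon\mathfrak mF\to\mathfrak mF$. For $a\in\mathfrak m$ and $\kappa=\sum_j\kappa_j\epsilon_j\in\mathfrak mF$, both $a$ and the $\kappa_j$ lie in the domain of $\tau$, so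
\begin{equation}\label{eq:tau}
a\,\tau(\kappa)=\sum_j\tau(a\kappa_j)\epsilon_j=\sum_j\kappa_j\tau(a)\epsilon_j=\tau(a)\kappa .
\end{equation}
For $\phi\in F$ write $\underline g\phi=(g_1\phi,\dots,g_c\phi)\in F^c$. Since $L\otimes K=K^c/\underline gK$ and $L\otimes F=F^c/\underline gF$, (F2) gives
\[
0=\operatorname{Tor}_1(L,X)=(K^c\cap\underline gF)/\underline gK .
\]
Let $\kappa\in K$. By \eqref{eq:tau}, $\underline g\,\tau(\kappa)=(\tau(g_1)\kappa,\dots,\tau(g_c)\kappa)$ lies in $K^c\cap\underline gF=\underline gK$. So there is $\kappa'\in K$ such that $\mu=\tau(\kappa)-\kappa'$ is killed by all $g_i$, that is, $\mu\in MF$. As $zM=0$, equation \eqref{eq:tau} with $a=z$ gives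
\[
\tau(z)\kappa=z\,\tau(\kappa)=z\kappa'+z\mu=z\kappa' .
\]
The sequence $0\to M\to R\xrightarrow{\underline g}R^c\to L\to0$ is exact, so $0=\operatorname{Tor}_3(L,X)\cong\operatorname{Tor}_1(M,X)$, and $M\otimes K\to M\otimes F$ is injective by (F2). Also $M\otimes F\to F$ is injective, since $F$ is free. The element $z\otimes\kappa'-\tau(z)\otimes\kappa$ of $M\otimes K$ maps to $z\kappa'-\tau(z)\kappa=0$ in $F$, so it is zero. In $(M/\mathfrak mM)\otimes_k(K/\mathfrak mK)$ this reads $\bar z\otimes\bar\kappa'=\overline{\tau(z)}\otimes\bar\kappa$, and the independence of $\bar z$ and $\overline{\tau(z)}$ forces $\bar\kappa=0$. Thus $K=\mathfrak mK$, so $K=0$ and $X=F$.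
\end{proof}

If $\tau$ is multiplication by $r\in R$, then $\tau(z)=rz$ is never independent of $z$; the lemma needs an endomorphism of $\mathfrak m$ that does not come from $R$. When $\mathfrak m$ is a direct sum of ideals, the projection onto a summand is a candidate. The lemma also needs $M$ to have at least two generators. Without the hypothesis on $z$ and $\tau$ the conclusion can fail: in Example~\ref{ex:node} take $c=1$, $g_1=x$, $L=R/xR$, so that $M=yR$ is cyclic. For $X=R/yR$ we have $\operatorname{Tor}_3(L,X)\cong\operatorname{Tor}_1(L,X)=xR\cap yR=0$, and $X$ is not free.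

\section{The case $n=2$}\label{sec:two}

We want an ideal $\mathfrak a$ that kills a nonzero element of $R$ but has large depth on $M=\Omega^2N$. So we glue a ring $T$, on which $\mathfrak a$ will act as zero, to rings of large depth that will carry $M$. Let
\[
T=k[[h]],\qquad S=k[[u,y_1,\dots,y_d]]/(u^2),
\]
let $\mathfrak n$ be the maximal ideal of $S$, and let $R=T\times_kS\times_kS$ be the ring of triples $(t,f_1,f_2)$ with the same constant term. It is a complete Noetherian local ring (Lemma~\ref{lem:ring} with $m=0$), and $\mathfrak m=hT\oplus\mathfrak n\oplus\mathfrak n$. Put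
\[
\mathfrak a=0\oplus\mathfrak n\oplus\mathfrak n,\qquad g=(h,u,u),\qquad N=R/gR .
\]
Then $\mathfrak a\cdot(h,0,0)=0$, so $\operatorname{depth}(\mathfrak a,R)=0$. Since $h$ is a nonzerodivisor on $T$ and $0:_Su=uS\subseteq\mathfrak n$, the annihilator of $g$ is $M=0\oplus uS\oplus uS$. From $0\to M\to R\xrightarrow{g}R\to N\to0$ and (F1) we get $M=\Omega^2N$. Each summand $uS\cong S/uS=k[[y_1,\dots,y_d]]$ is a regular local ring of dimension $d$ on which $\mathfrak a$ acts through the maximal ideal, so $\operatorname{depth}(\mathfrak a,M)=d$.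

For rigidity, apply Lemma~\ref{lem:free} with $c=1$, $L=N$, $z=(0,u,u)$, and $\tau(t,f_1,f_2)=(0,f_1,0)$, the projection of $\mathfrak m$ onto its second summand. We have $zM=0$ because $u^2=0$, and $z=(0,u,u)$, $\tau(z)=(0,u,0)$ form a basis of $M/\mathfrak mM$. So $\operatorname{Tor}_1(N,X)=\operatorname{Tor}_3(N,X)=0$ forces $X$ to be free. Applied to $\Omega^tX$, this shows that $N$ is $3$-Tor-rigid. For $d=3$ we get $\operatorname{depth}(\mathfrak a,M)=3>2=\operatorname{depth}(\mathfrak a,R)+n$.

\begin{remark}\label{rem:twocopies}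
The second copy of $S$ is forced by Theorem~\ref{thm:positive}. Let $d\ge2$, so that $H^0_{\mathfrak n}(S)=H^1_{\mathfrak n}(S)=0$. With one copy, $R'=T\times_kS$ and $\mathfrak a'=0\oplus\mathfrak n$, the sequence $0\to R'\to T\oplus S\to k\to0$ and (F6) give $H^1_{\mathfrak a'}(R')=\operatorname{coker}(T\to k)=0$, because $\mathfrak a'$ kills $T$ and $k$. Theorem~\ref{thm:positive} with $g=0$ then gives $\operatorname{depth}(\mathfrak a',\Omega^2N')\le2$ for every $3$-Tor-rigid $N'$ with $\Omega^2N'\neq0$. With two copies, $0\to R\to T\oplus S\oplus S\to k^2\to0$ gives $H^1_{\mathfrak a}(R)=\operatorname{coker}(T\to k^2)\cong k$, since $T$ maps onto the diagonal. The hypothesis of Theorem~\ref{thm:positive} fails, as it must for $d\ge 3$.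
\end{remark}

\section{The ring and the modules for general $n$}\label{sec:construction}

The module $N$ of Section~\ref{sec:two} is $(n+1)$-Tor-rigid for all $n\ge2$, but its higher syzygies do not help. Since $(h,0,0)M=0$, the kernel $\Omega^3N$ of a free cover $F\to M$ contains $(h,0,0)F\ne0$, which $\mathfrak a$ kills; so $\operatorname{depth}(\mathfrak a,\Omega^3N)=0$. We should rather keep $M$ and extend $0\to M\to R\xrightarrow{g}R$ to the right, to exhibit $M$ as a higher syzygy. On $S$ the element $g$ acts as $u$, and $S\xrightarrow{u}S\xrightarrow{u}\cdots$ is exact. This suggests the complex $R\xrightarrow{g}R\xrightarrow{v}R\xrightarrow{g}\cdots$ with $v=(0,u,u)$. It fails to be exact in degree $1$: the kernel of $v$ is $hT\oplus uS\oplus uS$, the image of $g$ consists of the $(ht,uf_1,uf_2)$ with $t,f_1,f_2$ having the same constant term, and the quotient is $k^3/k\cong k^2$.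

This defect comes from gluing along a ring of depth $0$. The remedy is to glue along a power series ring $\Lambda=k[[s_1,\dots,s_m]]$, and to tensor with $m$ further periodic complexes whose first differentials $g_i$ act on $\Lambda$ and $T$ as the regular elements $s_i$, while the complexes stay exact in positive degrees on $S$. For this $S$ must contain pairs $e_i,w_i$ that annihilate each other exactly, with $e_i\mapsto s_i$ and $w_i\mapsto0$ in $\Lambda$. We keep the $s_i$ as separate variables of $S$, because the proof of rigidity needs $s_1,\dots,s_m$ to be regular on $R$.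

\subsection*{The ring}
Fix $n\ge2$ and $d\ge0$, and put $m=n-2$, $c=n-1=m+1$. We write $s,e,w$ for the $m$-tuples of variables $s_i,e_i,w_i$, and $y$ for $y_1,\dots,y_d$. Let
\[
\Lambda=k[[s]],\qquad T=\Lambda[[h]],\qquad S=k[[s,e,w,u,y]]/(u^2,\ e_1w_1,\dots,e_mw_m).
\]
Let $\rho\colon T\to\Lambda$ send $h$ to $0$, and let $\pi\colon S\to\Lambda$ send $s_i$ and $e_i$ to $s_i$ and $w_i,u,y_j$ to $0$. Both are maps of $\Lambda$-algebras, and
\[
\mathfrak n:=\ker\pi=(s_i-e_i,\ w_i,\ u,\ y_j)S,
\]
because $S$ modulo this ideal is $\Lambda$. Define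
\[
R=T\times_\Lambda S\times_\Lambda S=\{(t,f_1,f_2):\rho(t)=\pi(f_1)=\pi(f_2)\}.
\]
It contains $\Lambda$ diagonally; we write $s_i$ for $(s_i,s_i,s_i)$ and $\mathbf s_l=s_1,\dots,s_l$, $\mathbf s=\mathbf s_m$. For $m=0$ this is the ring of Section~\ref{sec:two}.

\begin{lemma}\label{lem:ring}
The ring $R$ is complete, Noetherian and local, and its projections to $T,S,S$ and $\Lambda$ are surjective. There is an exact sequence of $R$-modules
\begin{equation}\label{eq:glue}
0\to R\to T\oplus S\oplus S\to\Lambda\oplus\Lambda\to0 .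
\end{equation}
For $0\le l\le m$, the sequence $\mathbf s_l$ is regular on $T$, $S$, $\Lambda$ and $R$, and \eqref{eq:glue} stays exact after tensoring with $R/\mathbf s_lR$.
\end{lemma}

\begin{proof}
Subtracting the common image in $\Lambda$ from a triple shows that $R=\Lambda\oplus hT\oplus\mathfrak n\oplus\mathfrak n$. This gives the surjectivity of the projections, as $T=\Lambda\oplus hT$ and $S=\Lambda\oplus\mathfrak n$. Let $Q$ be the power series ring over $k$ in $s$, $h$ and two sets of variables $x^{(j)},w^{(j)},u^{(j)},y^{(j)}$, $j=1,2$, where $x^{(j)}$ is an $m$-tuple. Map $Q$ to $T$ by fixing $s,h$ and killing the other variables. Map $Q$ to the $j$-th copy of $S$ by fixing $s$, sending $x_i^{(j)}$ to $s_i-e_i$ and $w^{(j)},u^{(j)},y^{(j)}$ to $w,u,y$, and killing the other variables. The three composites $Q\to\Lambda$ fix $s$ and kill everything else, so we get a ring map $Q\to R$. It is onto: $\Lambda$ and $hT$ are images of $k[[s]]$ and $hk[[s,h]]$, and an element $f\in\mathfrak n$ of the $j$-th copy lifts to the ideal $(x^{(j)},w^{(j)},u^{(j)},y^{(j)})$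 of $k[[s,x^{(j)},w^{(j)},u^{(j)},y^{(j)}]]$, which maps to zero in the other two factors. So $R$ is a quotient of $Q$.

The second map in \eqref{eq:glue} is $(t,f_1,f_2)\mapsto(\rho(t)-\pi(f_1),\rho(t)-\pi(f_2))$; it is $R$-linear and onto, with kernel $R$. Each of $T,S,\Lambda$ is a power series ring in $s$ over a subring, since the relations of $S$ do not involve $s$; so $\mathbf s_l$ is regular on them. The exact sequence $H_2(\mathbf s_l;\Lambda^2)\to H_1(\mathbf s_l;R)\to H_1(\mathbf s_l;T\oplus S\oplus S)$ and (F3) show that $\mathbf s_l$ is $R$-regular. Finally $\operatorname{Tor}_1(R/\mathbf s_lR,\Lambda^2)=H_1(\mathbf s_l;\Lambda^2)=0$.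
\end{proof}

\subsection*{Periodic complexes on $S$}
The next computation is used for $S$ and, in Section~\ref{sec:rigid}, for $S/\mathbf sS$.

\begin{lemma}\label{lem:periodic}
Let $P$ be a commutative Noetherian ring, $A=P[[e,w,u]]/(u^2,e_1w_1,\dots,e_mw_m)$ and $\omega=w_1\cdots w_mu$. Consider the cochain complexes, starting in degree $0$,
\[
D_i\colon A\xrightarrow{e_i}A\xrightarrow{w_i}A\xrightarrow{e_i}\cdots\ \ (1\le i\le m),\qquad D_c\colon A\xrightarrow{u}A\xrightarrow{u}A\xrightarrow{u}\cdots,
\]
and $D=D_1\otimes_A\cdots\otimes_AD_c$. Then $H^j(D)=0$ for $j\ge1$, and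
\[
H^0(D)=0:_A(e_1,\dots,e_m,u)=\omega A\cong A/(e_1,\dots,e_m,u)=P[[w]].
\]
\end{lemma}

\begin{proof}
For $0\le i\le m$ let $A_i=A/(e_1,\dots,e_i)$, $\omega_i=w_1\cdots w_i$ and $E_i=D_1\otimes\cdots\otimes D_i$, with $E_0=A$ in degree $0$. We show by induction that $1\mapsto\omega_i$ defines a quasi-isomorphism $A_i\to E_i$; that is, $E_i$ has cohomology only in degree $0$, equal to $\omega_iA\cong A_i$. This holds for $i=0$. Let $i<m$, $e=e_{i+1}$, $w=w_{i+1}$. By (F7), $A_i\otimes D_{i+1}\to E_{i+1}$ is a quasi-isomorphism, given in degree $0$ by $1\mapsto\omega_i$. Now $A_i=B[[e,w]]/(ew)$, where $B$ is given by the remaining variables and relations. Every element of $A_i$ is uniquely $b+ep(e)+wq(w)$ with $b\in B$, $p\in B[[e]]$, $q\in B[[w]]$, and $e$ times it is $be+e^2p(e)$. Hence $0:_{A_i}e=wA_i$, and by symmetry $0:_{A_i}w=eA_i$. So $A_i\xrightarrow{e}A_i\xrightarrow{w}A_i\xrightarrow{e}\cdots$ has cohomology only in degree $0$, namely $wA_i\cong A_i/eA_i=A_{i+1}$, and this maps onto $\omega_{i+1}A$.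

For the last factor, $A_m=P[[w]]\oplus uP[[w]]$ with $u^2=0$, so $0:_{A_m}u=uA_m$. The complex $A_m\otimes D_c$ has cohomology only in degree $0$, namely $uA_m\cong A_m/uA_m=P[[w]]$, and by (F7) it maps quasi-isomorphically to $D$, with image $\omega A$ in degree $0$. Finally, $D^0\to D^1$ sends $1$ to $(e_1,\dots,e_m,u)$, so $H^0(D)$ is the stated annihilator.
\end{proof}

\subsection*{The complex over $R$}
Define elements of the maximal ideal of $R$ by
\[
g_i=(s_i,e_i,e_i),\quad v_i=(0,w_i,w_i)\quad(1\le i\le m),\qquad g_c=(h,u,u),\quad v_c=(0,u,u).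
\]
They act on the terms of \eqref{eq:glue} as follows.
\[
\begin{array}{c|cccc}
 & g_i\ (i\le m) & v_i\ (i\le m) & g_c & v_c\\ \hline
T & s_i & 0 & h & 0\\
S\ \text{(either copy)} & e_i & w_i & u & u\\
\Lambda & s_i & 0 & 0 & 0
\end{array}
\]
Since $g_iv_i=0$ for $1\le i\le c$, we have cochain complexes $C_i\colon R\xrightarrow{g_i}R\xrightarrow{v_i}R\xrightarrow{g_i}\cdots$ starting in degree $0$. Let $C=C_1\otimes_R\cdots\otimes_RC_c$. Each $C^j$ is free of finite rank, the differentials have entries in $\mathfrak m$, and $C^0\to C^1$ is the map $R\to R^c$, $1\mapsto\underline g=(g_1,\dots,g_c)$. Let $\omega=w_1\cdots w_mu\in S$.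

\begin{proposition}\label{prop:C}
We have $H^j(C)=0$ for $1\le j\le c-1$, and
\[
H^0(C)=M:=\{(0,\omega f_1,\omega f_2):f_1,f_2\in S\}=M_1\oplus M_2,
\]
where $M_j\cong S/(e_1,\dots,e_m,u)=k[[s,w,y]]$ and $R$ acts on $M_j$ through the $j$-th copy of $S$.
\end{proposition}

\begin{proof}
We compute the cohomology of $C$ with coefficients in the other terms of \eqref{eq:glue}.

\emph{On $T$.} As $v_i$ acts as $0$, the complex $C_i\otimes T$ is the direct sum of copies of $T\xrightarrow{g_i}T$ placed in degrees $2p,2p+1$ for $p\ge0$. So $C\otimes T$ is a direct sum of copies of $K^\bullet(s_1,\dots,s_m,h;T)$ moved to the right by nonnegative integers. By (F3), $H^j(C\otimes T)=0$ for $j<c$.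

\emph{On $\Lambda$.} The factors $C_i\otimes\Lambda$ with $i\le m$ split in the same way, and $C_c\otimes\Lambda$ has zero differentials. So $C\otimes\Lambda$ is a direct sum of copies of $K^\bullet(s_1,\dots,s_m;\Lambda)$ moved to the right, and $H^j(C\otimes\Lambda)=0$ for $j<m$.

\emph{On $S$.} For either copy, $C\otimes S$ is the complex $D$ of Lemma~\ref{lem:periodic} with $P=k[[s,y]]$. So $H^j(C\otimes S)=0$ for $j\ge1$, and $H^0(C\otimes S)=\omega S\cong k[[s,w,y]]$.

Tensoring \eqref{eq:glue} with $C$ gives a short exact sequence of complexes, hence exact sequences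
\[
H^{j-1}(C\otimes\Lambda)^2\to H^j(C)\to H^j(C\otimes T)\oplus H^j(C\otimes S)^2 .
\]
For $1\le j\le c-1$ the outer terms vanish, because $j-1<m$ and $j<c$. In degree $0$, $H^0(C)$ is the intersection of $R$ with $H^0(C\otimes T)\oplus H^0(C\otimes S)^2=0\oplus\omega S\oplus\omega S$, and this module lies in $R$ because $\omega\in\mathfrak n$.
\end{proof}

\subsection*{The modules and their depths}
Let $N'=\operatorname{coker}(C^{c-1}\to C^c)$. By Proposition~\ref{prop:C} the sequence
\[
0\to M\to C^0\to C^1\to\cdots\to C^c\to N'\to0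
\]
is exact. It has $c+1=n$ free terms and $M\subseteq\mathfrak m$, so (F1) gives
\begin{equation}\label{eq:syz}
\Omega^nN'=M,\qquad\Omega^mN'=\operatorname{coker}(C^0\to C^1)=L:=R^c/R\underline g .
\end{equation}
Let $N''=R/\mathbf sR$ if $m\ge1$ and $N''=0$ if $m=0$, and put $N=N'\oplus N''$. The summand $N''$ is needed only for rigidity, and it does not change the $n$-th syzygy: $\operatorname{pd}N''\le m<n$, so $\Omega^nN=M\ne0$.

For $0\le l\le m$ let
\[
\mathfrak a=\ker(R\to T)=0\oplus\mathfrak n\oplus\mathfrak n,\qquad\mathfrak a_l=\mathfrak a+\mathbf s_lR,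
\]
so that $\mathfrak a_0=\mathfrak a$. The ring $R$ acts on $M_j$ through the surjection $R\to S\to S/(e_1,\dots,e_m,u)=k[[s,w,y]]$. The image of $\mathfrak a$ is the image of $\mathfrak n=(s_i-e_i,w_i,u,y_j)S$, which is the maximal ideal $(s,w,y)$, because $s_i-e_i\mapsto s_i$. The image of the proper ideal $\mathfrak a_l\supseteq\mathfrak a$ is therefore the same. By (F5),
\[
\operatorname{depth}(\mathfrak a_l,M)=\dim k[[s,w,y]]=2m+d=2(n-2)+d .
\]
On $R$, the sequence $\mathbf s_l\subseteq\mathfrak a_l$ is regular by Lemma~\ref{lem:ring}. The class of $(h,0,0)$ in $R/\mathbf s_lR$ is nonzero, since its image $h$ in $T/\mathbf s_lT$ is nonzero, and it is killed by $\mathfrak a_l$, since $\mathfrak a\cdot(h,0,0)=0$. By (F5), $\operatorname{depth}(\mathfrak a_l,R)=l$. This proves part (ii) and the last assertion of Theorem~\ref{thm:counter}.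

\begin{remark}
For $d\ge1$ the element $(0,y_1,y_1)\in\mathfrak a$ is a nonzerodivisor on $S$, while $\mathfrak a$ kills $T$ and $\Lambda$. So \eqref{eq:glue} embeds $\operatorname{coker}(T\to\Lambda^2)\cong\Lambda$ in $H^1_{\mathfrak a}(R)$: for every $n\geq 2$, the hypothesis of Theorem~\ref{thm:positive} fails already at $i=1$.
\end{remark}

\section{Rigidity}\label{sec:rigid}

We would like to apply Lemma~\ref{lem:free} to $L=\Omega^mN'$. For $m\ge1$, however, the map $(t,f_1,f_2)\mapsto(0,f_1,0)$ does not send $\mathfrak m$ into $R$, since $(0,s_1,0)\notin R$. It does so modulo $\mathbf s$, where $\Lambda$ becomes $k$. To pass to $R/\mathbf sR$ we need $\mathbf s$ to be regular on the test module $X$, and this is what the summand $N''$ provides. Each of the $m$ elements costs one vanishing Tor; of the $n+1=m+3$ that we are given, three remain, and these include the two that the lemma needs.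

\begin{proposition}\label{prop:rigid}
If $\operatorname{Tor}^R_j(N,X)=0$ for $1\le j\le n+1$, then $X$ is free.
\end{proposition}

\begin{proof}
We may assume $X\neq0$. Put $R_0=R/\mathbf sR$, $X_0=X/\mathbf sX$ and $L_0=L/\mathbf sL$, and let $\mathfrak m_0$ be the maximal ideal of $R_0$.

\emph{Step 1: $\mathbf s$ is regular on $X$ and on $L$.} For $m=0$ there is nothing to prove. For $m\ge1$, (F3) gives $H_1(\mathbf s;X)=\operatorname{Tor}_1^R(N'',X)=0$. Also $L\ne0$, and \eqref{eq:syz} gives $H_1(\mathbf s;L)=\operatorname{Tor}^R_1(R_0,L)\cong\operatorname{Tor}^R_{m+1}(R_0,N')=0$, as $\operatorname{pd}_RR_0=m$.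

\emph{Step 2: $\operatorname{Tor}^{R_0}_i(L_0,X_0)=0$ for $i=1,2,3$.} Let $Y_l=X/\mathbf s_lX$. We claim that $\operatorname{Tor}^R_j(N',Y_l)=0$ for $l+1\le j\le n+1$. For $l=0$ this is the hypothesis. For $l<m$, Step~1 gives an exact sequence $0\to Y_l\xrightarrow{s_{l+1}}Y_l\to Y_{l+1}\to0$, and in
\[
\operatorname{Tor}^R_j(N',Y_l)\to\operatorname{Tor}^R_j(N',Y_{l+1})\to\operatorname{Tor}^R_{j-1}(N',Y_l)
\]
the outer terms vanish for $l+2\le j\le n+1$. This proves the claim. For $l=m$ the range is $m+1\le j\le m+3$, so (F4) and \eqref{eq:syz} give $\operatorname{Tor}_i^{R_0}(L_0,X_0)\cong\operatorname{Tor}^R_i(L,X_0)\cong\operatorname{Tor}^R_{m+i}(N',X_0)=0$ for $i=1,2,3$.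

\emph{Step 3: Lemma~\ref{lem:free} applies to $R_0$ and $L_0$.} Put $S_0=S/\mathbf sS=k[[e,w,u,y]]/(u^2,e_1w_1,\dots,e_mw_m)$. By Lemma~\ref{lem:ring}, the sequence $0\to R_0\to k[[h]]\oplus S_0\oplus S_0\to k^2\to0$ is exact, so
\[
R_0=k[[h]]\times_kS_0\times_kS_0,\qquad\mathfrak m_0=hk[[h]]\oplus\mathfrak n_0\oplus\mathfrak n_0,
\]
where $\mathfrak n_0$ is the maximal ideal of $S_0$. Moreover $L_0=R_0^c/R_0(\bar g_1,\dots,\bar g_c)$ with $\bar g_i=(0,e_i,e_i)$ for $i\le m$ and $\bar g_c=(h,u,u)\ne0$. Lemma~\ref{lem:periodic} with $P=k[[y]]$ gives $0:_{S_0}(e_1,\dots,e_m,u)=\omega S_0\cong k[[w,y]]$, and $h$ is a nonzerodivisor on $k[[h]]$. Therefore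
\[
M_0:=0:_{R_0}(\bar g_1,\dots,\bar g_c)=0\oplus\omega S_0\oplus\omega S_0 .
\]
This is a direct sum of two nonzero cyclic modules, so $(0,\omega,0)$ and $(0,0,\omega)$ give a basis of $M_0/\mathfrak m_0M_0$. Let $\tau(t,f_1,f_2)=(0,f_1,0)$, the projection of $\mathfrak m_0$ onto its second summand, which is $R_0$-linear, and let $z=(0,\omega,\omega)$. Then $zM_0=0$, because $u^2=0$ gives $\omega^2=0$, and $z$ and $\tau(z)=(0,\omega,0)$ are independent modulo $\mathfrak m_0M_0$. By Step~2 and Lemma~\ref{lem:free}, $X_0$ is free over $R_0$.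

\emph{Step 4: $X$ is free.} Since $\mathbf s$ is regular on $R$ and on $X$, (F4) gives $\operatorname{Tor}^R_1(X,k)\cong\operatorname{Tor}^{R_0}_1(X_0,k)=0$, and (F2) applies.
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:counter}]
It remains to prove (i). Suppose that $\operatorname{Tor}_{t+1}(N,X)=\dots=\operatorname{Tor}_{t+n+1}(N,X)=0$. By (F1), $\operatorname{Tor}_j(N,\Omega^tX)=0$ for $1\le j\le n+1$, so $\Omega^tX$ is free by Proposition~\ref{prop:rigid}. Then $\operatorname{Tor}_i(N,X)\cong\operatorname{Tor}_{i-t}(N,\Omega^tX)=0$ for all $i\ge t+1$, and $N$ is $(n+1)$-Tor-rigid.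
\end{proof}

\begin{thebibliography}{9}

\bibitem{CLM}
Olgur Celikbas, Uyen Le, and Hiroki Matsui,
\emph{An extension of a depth inequality of Auslander},
arXiv:2108.07991 (2021).

\bibitem{Mat}
Matsumura, \emph{Commutative Ring Theory}.

\end{thebibliography}
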